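# Disjoint connected dominating sets in $k$-connected graphs

## Domination, connectivity and packings

All graphs are finite and simple, $\ln$ is the natural logarithm, and $G[S]$ is the subgraph of $G$ induced by $S$.

**Definition (connected dominating set).** A set $S\subseteq V(G)$ is *dominating* if every vertex of $G$ is in $S$ or adjacent to a vertex of $S$. It is a *connected dominating set*, or CDS, if in addition $G[S]$ is connected.

For example, let $G$ be the path $p_1p_2\cdots p_n$ with $n\ge3$. A CDS must contain $p_1$ or $p_2$, must contain $p_{n-1}$ or $p_n$, and must be a subpath. So it contains all of $p_2,\dots,p_{n-1}$, and any two CDSs of the path meet.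

**Definition ($k$-connected).** A graph is *$k$-connected* if it has more than $k$ vertices and remains connected after deleting any set of fewer than $k$ vertices.

For example, $K_n$ is $(n-1)$-connected and a cycle is $2$-connected. An example that will stay with us is the *double clique* $H_k$: two disjoint cliques on $x_1,\dots,x_k$ and on $y_1,\dots,y_k$, plus the edges $x_jy_j$ for $1\le j\le k$. If fewer than $k$ vertices are deleted, some edge $x_jy_j$ survives and links what remains of the two cliques. So $H_k$ is $k$-connected.

In a $k$-connected graph every degree is at least $k$. Indeed, if $v$ had fewer than $k$ neighbors, deleting them would leave $v$ together with at least one other vertex (there are more than $k$ vertices), and $v$ would be isolated.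

**Definition (packing number).** The *packing number* of $G$ is the maximum number of pairwise vertex-disjoint CDSs in $G$. Let $F(n,k)$ be the minimum of the packing number over all $k$-connected graphs on $n$ vertices.

For example, in $K_n$ every single vertex is a CDS, so the packing number is $n$. An $(n-1)$-connected $n$-vertex graph has minimum degree $n-1$ and is therefore $K_n$, so $F(n,n-1)=n$. The path shows $F(n,1)=1$ for $n\ge 3$.

## Packing number of order $k/\log n$

How many disjoint CDSs does $k$-connectivity force? The problem comes from Nemanja Draganić and Michael Krivelevich, "Disjoint connected dominating sets in pseudorandom graphs", arXiv:2410.16072 (2024). The results to start from are these. Every $k$-connected $n$-vertex graph contains $\Omega(k/\log^2 n)$ pairwise disjoint CDSs; and for suitable $k$ and $n$ there are $k$-connected $n$-vertex graphs with at most $O(k/\log n)$ of them. There is a gap of one logarithm. The question is whether there is an absolute constant $c>0$ such that every $k$-connected graph on $n\ge2$ vertices contains at least $ck/\log n$ pairwise disjoint CDSs. The answer is yes, for instance with $c=2^{-21}$ and natural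 logarithms.

**Theorem 1.** Let $G$ be a $k$-connected graph on $n\ge2$ vertices, $k\ge1$. Then $G$ contains at least
$$\max\Big\{1,\Big\lfloor \frac{k}{2^{20}\ln n}\Big\rfloor\Big\}\ \ge\ \frac{k}{2^{21}\ln n}$$
pairwise vertex-disjoint CDSs.

**Theorem 2 (sharpness).** For every $\varepsilon\in(0,\frac12]$ there are an absolute constant $c'>0$ and a constant $C_\varepsilon$ with
$$c'\Big(1+\frac k{\ln n}\Big)\le F(n,k)\le C_\varepsilon\Big(1+\frac k{\ln n}\Big)\qquad\text{for all }n\ge2,\ 1\le k\le(1-\varepsilon)n .$$

Theorem 2 is not needed for the answer. Its proof is short and comes last.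

## Cycles, double cliques, and graphs with a single CDS

Try small cases. In the cycle $C_n$ with $n\ge4$, a connected set is a path or everything, and a path dominates only if it misses at most two vertices. So a CDS has at least $n-2$ vertices, and two disjoint ones need $2(n-2)\le n$, that is, $n=4$. Thus $C_4$ has packing number $2$, and $C_n$ has packing number $1$ for $n\ge5$.

In $H_k$ the $k$ edges $\{x_j,y_j\}$ are disjoint CDSs, so there is no loss at all.

A logarithm must be lost in general, and one can see it by hand when $k$ is about $\log n$. Let $k\ge2$, take a clique on a set $W$ of $2k-1$ vertices, and for each $k$-subset $K$ of $W$ add a vertex (a *leaf*) joined exactly to $K$. This graph is $k$-connected: after fewer than $k$ deletions some of $W$ remains, it is a clique, and every remaining leaf has a remaining neighbor in it. Let $D$ be a CDS. A leaf outside $D$ needs a neighbor in $D\cap W$. A leaf in $D$ also has one, since $D$ is connected and is not a single leaf (one leaf does not dominate another). So $D\cap W$ meets every $k$-subset of $W$, which forces $|D\cap W|\ge k$. Two disjoint CDSs would need $2k\le 2k-1$. Hence the packing number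 is $1$, while $n=2k-1+\binom{2k-1}{k}\le 4^k$ gives $k\ge\frac12\log_2n$. For $k=2$ this is a triangle with three further vertices, each joined to a different pair of corners.

## Random coloring and the cost of two-vertex bridges

The sensible first attempt is to color every vertex independently and uniformly with one of $t$ colors and to hope that every color class is a CDS.

Domination works. For a vertex $v$ and a color $i$, the probability that $v$ has no neighbor of color $i$ is at most $(1-1/t)^k\le e^{-k/t}$. If $t\le k/(3\ln n)$ this is at most $n^{-3}$, and a union bound over at most $n^2$ pairs $(v,i)$ leaves failure probability at most $1/n$.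

Connectivity is where it stops, and $H_k$ already shows why. Here $n=2k$. A color class that meets both cliques and contains no edge $x_jy_j$ is disconnected. So a fixed color class is disconnected with probability at least
$$1-2\Big(1-\frac1t\Big)^k-\frac k{t^2}.$$
For $t=\lfloor k/(3\ln n)\rfloor$ the first error term is at most $2n^{-3}$, and $k/t^2$ is about $9\ln^2(2k)/k\to0$. The cut between the cliques is crossed by $k$ edges, but such a bridge has two vertices, and both get color $i$ only with probability $t^{-2}$. Unless $t\le\sqrt k$, the expected number of bridges per class is below one.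

Yet $H_k$ is easy: choose one end of a bridge at random and the other end on purpose. This suggests giving the vertices three kinds of random roles:

* *base $i$*: belongs to class $i$ and makes it dominating;
* *head $i$*: belongs to class $i$ and is a possible first half of bridges for class $i$;
* *tail*: is free, and will be given to a class on purpose, as the second half of a bridge.

A tail $v$ adjacent to a head $h$ of class $i$ can join two components of class $i$: one next to $v$, the other next to $h$. Once the random roles are fixed, the distribution of the tails is a matroid union problem: each class wants a spanning tree, and the trees must be disjoint.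

This plan meets a second obstacle. In general a tail is adjacent to many heads of every class, so all $t$ classes may want it. In the matroid union count below we can afford only $O(\log n)$ interested classes per tail. The cure is to fix, *for each class $i$ and before the heads are revealed, at most one partner $\eta_i(v)$ for each vertex $v$*. Then $v$ is of use to class $i$ only if $\eta_i(v)$ happens to be a head of class $i$, which has probability about $1/(4t)$, so on average fewer than one class is interested in $v$. The mathematical burden is now clear: a vertex has many neighbors and may keep only one of them, and still every cut of every class must stay crossed by order $k$ potential bridges. The main part of the proof constructs such partners.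

## Minimax, matroid union and two further tools

**König's theorem.** In a bipartite graph the maximum size of a matching equals the minimum size of a vertex cover (a set of vertices meeting every edge).

**Sion's minimax theorem** (the case we need). If $\mathcal P,\mathcal Q$ are compact convex sets in Euclidean spaces and $\Phi(y,\mu)$ is continuous, concave in $y\in\mathcal P$ and linear in $\mu\in\mathcal Q$, then $\max_y\min_\mu\Phi=\min_\mu\max_y\Phi$.

**Chernoff's bound.** For independent 0/1 variables with mean sum at most $\mu$ and $a>\mu$, $P(\sum X\ge a)\le(e\mu/a)^a$.

**Edmonds' matroid union theorem.** For matroids $M_1,\dots,M_t$ on a ground set $T$ with rank functions $r_i$, the maximum of $|I_1\cup\dots\cup I_t|$ over independent sets $I_i$ of $M_i$ equals $\min_{X\subseteq T}\big(|X|+\sum_ir_i(T\setminus X)\big)$.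

We use it for *graphic* matroids: the ground set is the edge set of a multigraph $\Gamma$, and independent sets are forests. The rank of an edge set $Y$ is the number of vertices of $\Gamma$ minus the number of components of $(V(\Gamma),Y)$. In a triangle, for example, any two edges form a basis. If $\Gamma_1,\Gamma_2$ are two copies of the triangle on the same three-element ground set, then $X=\emptyset$ gives $2+2=4$ in the formula and $X=T$ gives $3$. So no two disjoint spanning trees exist, as is obvious.

## Three kinds of roles and the constants

**Reduction.** *This disposes of small $k$.* Since $G$ is connected, $V=V(G)$ is a CDS. Also $\max\{1,\lfloor x\rfloor\}\ge x/2$ for $x\ge0$: if $x<2$ use $1$, and if $x\ge2$ then $\lfloor x\rfloor\ge x-1\ge x/2$. This gives the inequality in Theorem 1, and it remains to find $\lfloor k/(2^{20}\ln n)\rfloor$ disjoint CDSs when $k\ge2^{20}\ln n$, **which we assume until the end of the proof of Theorem 1**. Then $n>k\ge2^{20}\ln2>2^{19}$, so $\ln n>13$.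

Put
$$t=\Big\lfloor\frac k{2^{20}\ln n}\Big\rfloor\ge1,\qquad q=\frac1{4t}\le\frac14,\qquad \rho=2\lceil\log_{4/3}n\rceil,\qquad m=40\lceil\ln n\rceil. \tag{1}$$
Three consequences will be used:
$$kq\ge2^{18}\ln n,\qquad 8^{\rho/2}\le8\,n^{7.24}\le n^8,\qquad 2^m\le2^{40}n^{27.73}\le n^{30}. \tag{2}$$
The first holds because $kq=k/(4t)$ and $t\le k/(2^{20}\ln n)$. The second uses $\ln8/\ln(4/3)<7.24$ and $n^{0.76}\ge8$; the third uses $40\ln2<27.73$ and $n^{2.27}\ge2^{43}$.

**Roles.** Each vertex independently becomes *base $i$* with probability $q$ and *head $i$* with probability $q$, for each $i\in\{1,\dots,t\}$, and a *tail* with the remaining probability $1-2tq=\frac12$. Let $S_i^0$, $S_i^+$, $T$ be the sets of base-$i$, head-$i$ and tail vertices.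

## Blocks and cuts of one class

In this and the next four sections we look at a single class. Fix a set $B\subseteq V$, to be thought of as a value of $S_i^0$.

**Definition (good set, blocks, $L$, $a$).** The set $B$ is *good* if every vertex of $V$, including those of $B$, has a neighbor in $B$. For good $B$, the *blocks* are the components of $G[B]$. Let $\mathcal A$ be the set of blocks, $N=|\mathcal A|$, and $U=V\setminus B$. For $u\in U$ let $L(u)\ne\emptyset$ be the set of blocks containing a neighbor of $u$, and fix one block $a(u)\in L(u)$.

**Definition (cuts, crossing, splitting).** A *cut* is a set $\emptyset\ne A\subsetneq\mathcal A$, and $A^c=\mathcal A\setminus A$. A set $E\subseteq\mathcal A$ *crosses* $A$ if it meets both $A$ and $A^c$. A vertex $h\in U$ *splits* $A$ if $L(h)$ crosses $A$. A family of subsets of $\mathcal A$ (a hypergraph) is *disconnected* if some cut is crossed by none of its members, and *connected* otherwise.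

**Running example.** In $H_k$ with $k\ge5$ take $B=\{x_1,x_2,y_3,y_4\}$, which is good. There are two blocks, $P=\{x_1,x_2\}$ and $Q=\{y_3,y_4\}$, and, up to complements, one cut $A=\{P\}$. The vertices $x_3,x_4,y_1,y_2$ have $L=\{P,Q\}$ and split $A$. For $j\ge5$ we have $L(x_j)=\{P\}$ and $L(y_j)=\{Q\}$. The hypergraph $\{\{P\},\{Q\}\}$ is disconnected, and adding $L(x_3)$ connects it.

If $N=1$ there are no cuts and nothing to do. So assume $N\ge2$. The next lemma shows what $k$-connectivity gives for a single cut: many one-vertex bridges, or many disjoint two-vertex bridges.

**Lemma 1.** For a cut $A$ let $U_A=\{u\in U:L(u)\subseteq A\}$ and $U_\times(A)=\{u\in U:u\text{ splits }A\}$, and let $\nu(A)$ be the maximum size of a matching of $G$-edges between $U_A$ and $U_{A^c}$. Then $|U_\times(A)|+\nu(A)\ge k$.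

*Proof.* By König's theorem there is a vertex cover $K$ of the edges between $U_A$ and $U_{A^c}$ with $|K|=\nu(A)$. Delete $K\cup U_\times(A)$ from $G$. Since $U$ is the disjoint union of $U_A,U_{A^c},U_\times(A)$, what remains is partitioned into the two sets
$$\textstyle\bigcup A\cup(U_A\setminus K),\qquad\bigcup A^c\cup(U_{A^c}\setminus K),$$
both nonempty because they contain blocks. No edge joins them: two different blocks have no edge between them, a vertex of $U_A$ has no neighbor in a block of $A^c$ (and conversely), and $K$ covers the edges between $U_A$ and $U_{A^c}$. So the deletion disconnects $G$, and $|K\cup U_\times(A)|\ge k$. $\square$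

In the running example $|U_\times(A)|=4$ and $\nu(A)=k-4$, so Lemma 1 is tight there.

## One fractional partner per vertex for all cuts at once

Lemma 1 handles one cut. The matching depends on the cut, so a vertex may need different partners for different cuts. We first allow *fractional* partners.

**Definition ($y$, $z_h$, $f_h$, $g_y$).** Let $\mathcal P$ be the polytope of all $y=(y_{vh})\ge0$, indexed by ordered pairs $v,h\in U$ with $vh\in E(G)$, such that $\sum_hy_{vh}\le1$ for each $v$. For a cut $A$ and $h\in U$ not splitting $A$, let $z_h(A)$ be the sum of $y_{vh}$ over those $v$ for which $a(v)$ and $L(h)$ lie on different sides of $A$. Put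
$$f_h(A)=\begin{cases}1&\text{if }h\text{ splits }A,\\ \min(1,z_h(A))&\text{otherwise,}\end{cases}\qquad g_y(A)=\sum_{h\in U}f_h(A).$$

So $f_h(A)$ measures how much the head $h$ helps with the cut $A$. The cap at $1$ is there because, if $h$ is not chosen as a head, everything attached to $h$ is lost together. In the running example put $y_{x_jy_j}=1$ for $j\ge5$ and all other weights $0$. Then for $A=\{P\}$ we get $f_{y_j}(A)=1$ and $f_{x_j}(A)=0$ for $j\ge5$, the four splitting vertices have $f=1$, and $g_y(A)=k$.

**Lemma 2.** For every $y\in\mathcal P$ and $h\in U$ we have $f_h(A)=f_h(A^c)$. If $A,A',A\cap A',A\cup A'$ are cuts, then $f_h(A)+f_h(A')\ge f_h(A\cap A')+f_h(A\cup A')$. Hence $g_y$ has the same two properties.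

*Proof.* The symmetry is clear from the definition. For the inequality (submodularity), write $L=L(h)$, $\varphi(x)=\min(1,x)$ and $w(X)=\sum_{v:\,a(v)\in X}y_{vh}$ for $X\subseteq\mathcal A$. Then
$$f_h(A)=\varphi(w(A))\ \text{ if }A\cap L=\emptyset,\qquad f_h(A)=\varphi(w(A^c))\ \text{ if }A\supseteq L,$$
and $f_h(A)=1$ in the remaining case. Up to exchanging $A$ and $A'$ there are five cases.

* *$A$ and $A'$ both disjoint from $L$, or both containing $L$.* In the first situation all four sets are disjoint from $L$. We have $w(A\cap A')+w(A\cup A')=w(A)+w(A')$, and both $w(A),w(A')$ lie between $w(A\cap A')$ and $w(A\cup A')$. Since $\varphi$ is concave, the inequality holds. In the second situation apply the same argument to the complements.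
* *$A\cap L=\emptyset$ and $A'\supseteq L$.* Then $f_h(A\cap A')=\varphi(w(A\cap A'))\le f_h(A)$ and $f_h(A\cup A')=\varphi(w((A\cup A')^c))\le\varphi(w(A'^c))=f_h(A')$.
* *$h$ splits $A$, and $A'\cap L=\emptyset$.* Then $f_h(A\cap A')=\varphi(w(A\cap A'))\le f_h(A')$ and $f_h(A\cup A')\le1=f_h(A)$.
* *$h$ splits $A$, and $A'\supseteq L$.* Then $f_h(A\cup A')=\varphi(w((A\cup A')^c))\le f_h(A')$ and $f_h(A\cap A')\le1=f_h(A)$.
* *$h$ splits both.* The left side is $2$ and the right side is at most $2$. $\square$

**Lemma 3.** There is $y\in\mathcal P$ with $g_y(A)\ge k/2$ for every cut $A$.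

*Proof.* **Step 1: exchange the quantifiers.** *The purpose is to let $y$ depend on a probability distribution over cuts.* Fix a block $r$ and let $\mathcal C$ be the set of nonempty subsets of $\mathcal A\setminus\{r\}$. By symmetry it suffices to treat cuts in $\mathcal C$. For a probability measure $\mu$ on $\mathcal C$ consider $E_{A\sim\mu}\,g_y(A)$. It is linear in $\mu$, and it is concave and continuous in $y$, because each $f_h(A)$ is either constant or the minimum of $1$ and a linear function of $y$. Both domains are compact and convex. By Sion's theorem
$$\max_{y}\min_{A\in\mathcal C}g_y(A)=\min_\mu\max_yE_{A\sim\mu}\,g_y(A).$$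
So it suffices to find, for each $\mu$, some $y\in\mathcal P$ with $E_\mu g_y\ge k/2$. Fix $\mu$.

**Step 2: uncross.** *The purpose is to replace $\mu$ by a measure with simple support.* Call a family $\mathcal Z$ of sets *laminar* if any two members are disjoint or nested; for instance $\{1\},\{2\},\{1,2\},\{4\}$ is laminar and $\{1,2\},\{2,3\}$ is not. Let $\mathcal M$ be the set of probability measures $\mu'$ on $\mathcal C$ with $E_{\mu'}g_y\le E_\mu g_y$ for all $y\in\mathcal P$. It contains $\mu$, and it is compact, being an intersection of a simplex with closed half-spaces. Let $\mu'\in\mathcal M$ maximize $\sum_A\mu'(A)|A|^2$. Suppose $A,A'$ in the support of $\mu'$ have $A\cap A'$, $A\setminus A'$, $A'\setminus A$ all nonempty. Move mass $\min(\mu'(A),\mu'(A'))>0$ from each of $A,A'$ to $A\cap A'$ and $A\cup A'$ respectively. These sets are in $\mathcal C$, since they are nonempty and avoid $r$. By Lemma 2 the new measure is still in $\mathcal M$. But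
$$|A\cap A'|^2+|A\cup A'|^2-|A|^2-|A'|^2=2\,|A\setminus A'|\,|A'\setminus A|>0,$$
so the objective has increased, a contradiction. Hence $\mathcal Z:=\mathrm{supp}\,\mu'$ is laminar. It now suffices to find $y\in\mathcal P$ with $g_y(Z)\ge k/2$ for all $Z\in\mathcal Z$, since then $E_\mu g_y\ge E_{\mu'}g_y\ge k/2$.

**Step 3: build matchings along the laminar family.** *The purpose is to choose, for all $Z\in\mathcal Z$, large matchings as in Lemma 1 that are compatible with each other.* For each $Z$ we build a maximal matching $M_Z$ in the bipartite graph of $G$-edges between $U_Z$ and $U_{Z^c}$. We write its edges as ordered pairs $(v,h)$ with *inner end* $v\in U_Z$ and *outer end* $h\in U_{Z^c}$.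

A vertex $v$ may be an inner end for several $Z$, but it can have only one partner. We shall give it the partner from the largest such $Z$. The danger is that two inner ends of the same $M_Z$ then receive the same partner, which counts only once. Choosing the matchings without coordination really allows this. Take blocks $p,p',p''$, $Z=\{p\}\subset W=\{p,p'\}$, vertices with $L(v)=L(v')=\{p\}$, $L(h')=\{p'\}$, $L(h)=\{p''\}$ and edges $vh,v'h,v'h'$ among them. Then $M_Z=\{(v,h),(v',h')\}$ and $M_W=\{(v',h)\}$ are maximal, and both $v$ (from $Z$) and $v'$ (from $W$) would get $h$. The remedy is to let larger sets inherit pairs.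

Process $\mathcal Z$ from smaller to larger sets. For $Z\in\mathcal Z$ let $Z_1,\dots,Z_p$ be its *children*, the maximal members of $\mathcal Z$ properly contained in $Z$; they are disjoint. Take all pairs $(v,h)\in\bigcup_jM_{Z_j}$ with $L(h)\cap Z=\emptyset$. These are edges between $U_Z$ and $U_{Z^c}$. Their inner ends are distinct, since an inner end $v$ of $M_{Z_j}$ has $\emptyset\ne L(v)\subseteq Z_j$ and the $Z_j$ are disjoint. An outer end may occur several times, from different children; for each such outer end keep exactly one of its pairs. The result is a matching. Extend it, by adding pairs only, to a maximal matching $M_Z$. A maximal matching has at least half the maximum size, so $|M_Z|\ge\nu(Z)/2$.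

For a vertex $v$, the sets $Z$ with $v$ an inner end of $M_Z$ all contain the nonempty set $L(v)$, so by laminarity they form a chain. If there are any, let $\mathrm{top}(v)$ be the largest and let $h_v$ be the partner of $v$ in $M_{\mathrm{top}(v)}$. Put $y_{vh_v}=1$ for these $v$ and all other $y_{vh}=0$. Then $y\in\mathcal P$.

**Step 4: no two inner ends share a partner.** *The purpose is to show that, for each $Z\in\mathcal Z$, the vertices $h_v$, where $v$ runs over the inner ends of $M_Z$, are distinct and lie in $U_{Z^c}$.* For the second part, $\mathrm{top}(v)\supseteq Z$ and $L(h_v)\cap\mathrm{top}(v)=\emptyset$, so $L(h_v)\subseteq Z^c$.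

For the first part let $Z=W_0\subset W_1\subset\cdots$ be the members of $\mathcal Z$ containing $Z$. They form a chain, and $W_j$ is a child of $W_{j+1}$. The construction gives the following rule.

(∗) If $h$ is matched to $u$ in $M_{W_j}$ and $L(h)\cap W_{j+1}=\emptyset$, then in $M_{W_{j+1}}$ the vertex $h$ is matched either to $u$, or to some $u'$ coming from another child of $W_{j+1}$, so that $L(u')\cap W_j=\emptyset$.

Indeed $(u,h)$ is among the pairs taken for $W_{j+1}$, exactly one pair with outer end $h$ is kept, and kept pairs stay in $M_{W_{j+1}}$.

Suppose $v\ne v'$ are inner ends of $M_Z$ with $h_v=h_{v'}=h$, and let $\mathrm{top}(v)=W_a$, $\mathrm{top}(v')=W_b$, $a\le b$. If $a=b$, then $h$ has two partners in the matching $M_{W_a}$, which is impossible. So $a<b$. As $h$ is an outer end of $M_{W_b}$, we have $L(h)\cap W_b=\emptyset$. Starting from the pair $(v,h)\in M_{W_a}$, rule (∗) shows that $h$ is matched in $M_{W_j}$ for all $a\le j\le b$. By the choice of $\mathrm{top}(v)$, the vertex $v$ is not an inner end of $M_{W_{a+1}}$. So by (∗) the partner of $h$ in $M_{W_{a+1}}$ has its $L$ disjoint from $W_a\supseteq Z$. When we pass from $W_j$ to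 $W_{j+1}$ with $j>a$, the partner either stays the same or is replaced by one whose $L$ is disjoint from $W_j\supseteq Z$. By induction every partner of $h$ up to $M_{W_b}$ has $L$ disjoint from $Z$. But in $M_{W_b}$ the partner is $v'$, and $\emptyset\ne L(v')\subseteq Z$. This is a contradiction.

**Step 5: count.** *The purpose is to bound $g_y(Z)$ from below for $Z\in\mathcal Z$.* For each inner end $v$ of $M_Z$ we have $a(v)\in L(v)\subseteq Z$ and $L(h_v)\cap Z=\emptyset$. So $h_v$ does not split $Z$, $z_{h_v}(Z)\ge y_{vh_v}=1$, and $f_{h_v}(Z)=1$. By Step 4 these are $|M_Z|$ distinct vertices outside $U_\times(Z)$. Together with Lemma 1,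
$$g_y(Z)\ge|M_Z|+|U_\times(Z)|\ge\tfrac12\nu(Z)+|U_\times(Z)|\ge\tfrac k2.\qquad\square$$

Fix $y$ from Lemma 3.

## Random rounds and the survival of all cuts under sampling of heads

Only some vertices become heads. We need that *all* cuts keep a good part of $g_y$ after sampling. The only upper bound on $N$ we shall use is $N\le n$, so a union bound over the $2^{N-1}-1$ unordered cuts is not available. The replacement is a merging argument, which needs information about one cut at a time.

The *components* of a hypergraph on $\mathcal A$ are the classes of the finest partition of $\mathcal A$ whose parts are crossed by no hyperedge. A set of blocks is crossed by no hyperedge exactly when it is a union of components. For instance, $\{1,2\},\{2,3\},\{4\}$ on $\{1,2,3,4\}$ has the components $\{1,2,3\}$ and $\{4\}$.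

**Lemma 4.** Let $\mathcal E_1,\dots,\mathcal E_\rho$ be independent random hypergraphs on $\mathcal A$ ($2\le N\le n$) such that for every cut $A$ and every $\ell$, $P(\text{no }E\in\mathcal E_\ell\text{ crosses }A)\le\eta_0$. Then $P(\bigcup_\ell\mathcal E_\ell\text{ is disconnected})\le(8\eta_0)^{\rho/2}$.

*Proof.* Let $n_\ell$ be the number of components of $\mathcal E_1\cup\dots\cup\mathcal E_\ell$, with $n_0=N$. Condition on the first $\ell-1$ rounds and suppose $n_{\ell-1}\ge2$. Each current component is then a cut. Let $I$ be the number of current components crossed by no member of $\mathcal E_\ell$. Every other component is merged with at least one more, so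
$$n_\ell\le I+\frac{n_{\ell-1}-I}2=\frac{n_{\ell-1}+I}2.$$
Call round $\ell$ *bad* if $n_{\ell-1}\ge2$ and $I\ge n_{\ell-1}/2$. Since $E[I]\le\eta_0n_{\ell-1}$ given the past, Markov's inequality bounds the conditional probability of a bad round by $2\eta_0$. A round with $n_{\ell-1}\ge2$ that is not bad gives $n_\ell\le\frac34n_{\ell-1}$.

If the union is disconnected, then $n_\rho\ge2$. With $g$ the number of rounds that are not bad, $2\le n(3/4)^g$, so $g<\log_{4/3}n\le\rho/2$, and at least $\rho/2$ rounds are bad. For a fixed set of $\rho/2$ rounds, the probability that all are bad is at most $(2\eta_0)^{\rho/2}$, by conditioning successively. There are at most $2^\rho$ such sets, and $2^\rho(2\eta_0)^{\rho/2}=(8\eta_0)^{\rho/2}$. $\square$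

Lemma 4 bounds the probability that a random hypergraph is disconnected. What we want is a statement about the worst cut. The passage is made three times below by the same device: if a bad cut forces some event $Q$ with conditional probability at least $p$, then $P(\text{bad cut})\le P(Q)/p$.

Let $\pi=1-(1-\frac1\rho)^\rho$. As $\rho\ge2$, $\frac14\le(1-\frac1\rho)^\rho\le\frac1e<\frac12$, so $\pi>\frac12$ and $1-\pi\ge\frac14$.

**Lemma 5.** Let $\mathcal K\subseteq U$ contain each vertex independently with probability $\pi$. Then
$$P\Big(\exists\text{ cut }A:\ \sum_{h\in\mathcal K}f_h(A)<\frac k{64}\Big)\le n^8e^{-k/32}.$$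

*Proof.* **Step 1: a random hypergraph built in rounds.** *The purpose is to realize $\mathcal K$ inside an experiment to which Lemma 4 applies.* In each of $\rho$ independent rounds every $h\in U$ is *included* independently with probability $1/\rho$. When included, it tosses a fresh fair coin and draws a fresh random set $F$ of neighbors $v\in U$, each independently with probability $1-e^{-y_{vh}}$. If the coin shows $1$, the hyperedge $L(h)\cup\{a(v):v\in F\}$ is added. (The coin is there so that even a vertex with $f_h(A)=1$ can fail to cross $A$; Step 2 needs this.) Such a hyperedge crosses $A$ with probability $c_h(A)=1$ if $h$ splits $A$, and otherwise with probability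
$$c_h(A)=1-\prod e^{-y_{vh}}=1-e^{-z_h(A)},$$
the product being over the $v$ with $a(v)$ and $L(h)$ on different sides of $A$. Since $1-e^{-z}\le\min(1,z)$ and, by concavity on $[0,1]$ and monotonicity, $1-e^{-z}\ge(1-\frac1e)\min(1,z)$, we get $\frac12f_h(A)\le c_h(A)\le f_h(A)$. So in one round the probability that no added hyperedge crosses $A$ is at most
$$\prod_h\Big(1-\frac{c_h(A)}{2\rho}\Big)\le e^{-g_y(A)/(4\rho)}\le e^{-k/(8\rho)},$$
by Lemma 3. By Lemma 4 and (2), the union of all rounds is disconnected with probability at most $8^{\rho/2}e^{-k/16}\le n^8e^{-k/16}$.

**Step 2: a bad cut makes disconnection likely.** *The purpose is to apply the device above.* Let $\mathcal K$ be the set of vertices included at least once; it has the required distribution. Condition on $\mathcal K$, suppose a cut with $\sum_{h\in\mathcal K}f_h(A)<k/64$ exists, and let $A=A(\mathcal K)$ be one chosen by a fixed rule. For $h\in\mathcal K$ the numbers $J_h\ge1$ of inclusions are conditionally independent, with mean $1/\pi\le2$. Each inclusion produces a hyperedge crossing $A$ with probability $c_h(A)/2$. So the probability that $h$ never does is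
$$E\Big[\Big(1-\frac{c_h}2\Big)^{J_h}\Big]\ge\Big(1-\frac{c_h}2\Big)^{1/\pi}\ge\Big(1-\frac{f_h}2\Big)^2\ge4^{-f_h},$$
by Jensen's inequality, by $c_h\le f_h$ and $1/\pi\le2$, and by $1-\frac x2\ge2^{-x}$ on $[0,1]$ (the convex function $2^{-x}$ lies below its chord). These events are independent over $h\in\mathcal K$. Hence the union is disconnected with conditional probability at least $4^{-k/64}$, and the probability that such a cut exists is at most
$$4^{k/64}n^8e^{-k/16}\le n^8e^{-k/32},$$
since $\frac{2\ln2}{64}<\frac1{32}$. $\square$

## Counting small cuts and committing each vertex to one partner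

The weights $y$ are fractional. Now each vertex must commit to one partner. We round $y$ at random, and this time a union bound over cuts works, because cuts of small weight are few.

**Lemma 6 (Karger's cut counting).** In a weighted graph on $N\ge2$ vertices with minimum cut weight $\lambda>0$, for every real $\alpha\ge1$ at most $N^{3\alpha}$ unordered cuts $\{A,A^c\}$ have weight at most $\alpha\lambda$.

For example, in a cycle on $N\ge3$ vertices with unit weights $\lambda=2$, and the minimum cuts are the $\binom N2\le N^3$ pairs of edges.

*Proof.* Let $r=\lceil2\alpha\rceil\ge2$. If $N\le r$, there are fewer than $2^{N-1}\le2^{r-1}\le2^{2\alpha}\le N^{3\alpha}$ cuts. Let $N>r$. Repeatedly contract a random edge, chosen with probability proportional to weight (deleting loops), until $r$ vertices remain; then output a uniformly random one of the $2^{r-1}-1$ unordered cuts of the remaining graph. Consider a fixed cut of weight at most $\alpha\lambda$ that has survived so far (no edge of it was contracted), with $\ell>r$ vertices present. Each present vertex defines a cut of the original graph, of weight at least $\lambda$, so the total weight is at least $\ell\lambda/2$.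 The fixed cut survives the next step with probability at least $1-\frac{2\alpha}\ell\ge1-\frac r\ell$. It is therefore output with probability at least
$$2^{-(r-1)}\prod_{\ell=r+1}^N\Big(1-\frac r\ell\Big)=\frac1{2^{r-1}\binom Nr}\ge N^{-r},$$
using $\binom Nr\le N^r/r!$ and $2^{r-1}\le r!$. Different cuts are exclusive outputs, so at most $N^r\le N^{2\alpha+1}\le N^{3\alpha}$ cuts have weight at most $\alpha\lambda$. $\square$

**Definition (partner function, $E_h^D$, crossing by a vertex).** A *partner function* is a map $\eta:U\to U\cup\{\bot\}$ with $v\eta(v)\in E(G)$ whenever $\eta(v)\ne\bot$. For $D\subseteq U$ put $E_h^D=L(h)\cup\{a(v):v\in D,\ \eta(v)=h\}$. A vertex $v$ *crosses* a cut $A$ if $\eta(v)\ne\bot$, $\eta(v)$ does not split $A$, and $a(v)$, $L(\eta(v))$ are on different sides of $A$.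

By definition, $E_h^D$ crosses $A$ if and only if $h$ splits $A$ or some $v\in D$ with $\eta(v)=h$ crosses $A$. In the running example let $\eta(x_j)=y_j$ for $j\ge5$ and $\eta=\bot$ otherwise. Then every $x_j$ with $j\ge5$ crosses $\{P\}$, and $E_{y_j}^D$ is $\{P,Q\}$ if $x_j\in D$ and $\{Q\}$ if not.

**Lemma 7.** Let $d\in[\frac14,\frac12]$. There is a partner function $\eta$ such that, if $D\subseteq U$ contains each vertex independently with probability $d$, then
$$P_D\Big(\exists\text{ cut }A:\ \#\{h\in U:E_h^D\text{ crosses }A\}<\frac k{1024}\Big)\le n^9e^{-k/2000}.$$

*Proof.* Choose $\eta$ at random: independently for each $v\in U$, $\eta(v)=h$ with probability $y_{vh}$, and $\eta(v)=\bot$ with the remaining probability. Let $\mathcal K$ be as in Lemma 5, and let $\eta,D,\mathcal K$ be independent.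

**Step 1.** *The purpose is to show that*
$$P\big(\{E_h^D\}_{h\in\mathcal K}\text{ is disconnected}\big)\le n^9e^{-k/512}. \tag{3}$$
Reveal $\mathcal K$ first. By Lemma 5, except with probability $n^8e^{-k/32}$, all cuts satisfy $\sum_{h\in\mathcal K}f_h(A)\ge k/64$; assume this. Let $\mathcal A_{\mathcal K}$ be the set of components of the hypergraph $\{L(h)\}_{h\in\mathcal K}$ on $\mathcal A$. A cut crossed by no $E_h^D$ with $h\in\mathcal K$ is crossed by no $L(h)$ with $h\in\mathcal K$, so it is a union of members of $\mathcal A_{\mathcal K}$. If $|\mathcal A_{\mathcal K}|=1$ there is no such cut. Otherwise consider the weighted graph on $\mathcal A_{\mathcal K}$ that has, for each $v\in U$ and $h\in\mathcal K$ with $vh\in E(G)$, an edge of weight $d\,y_{vh}$ between the component containing $a(v)$ and the component containing $L(h)$ (loops are ignored). Let $A$ be a cut that is a union of members of $\mathcal A_{\mathcal K}$. No $h\in\mathcal K$ splits $A$, so $z_h(A)\ge f_h(A)$ for $h\in\mathcal K$, and $A$ has weight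
$$w(A)=d\sum_{h\in\mathcal K}z_h(A)\ge d\sum_{h\in\mathcal K}f_h(A)\ge\frac14\cdot\frac k{64}=\frac k{256}\ge12\ln n.$$
The pairs $(\eta(v),1[v\in D])$ are independent over $v$. Let $p_v$ be the probability that $v\in D$, $\eta(v)\in\mathcal K$ and $v$ crosses $A$. Then $p_v$ is $d$ times the sum of $y_{vh}$ over the $h\in\mathcal K$ with $L(h)$ and $a(v)$ on different sides of $A$, so $\sum_vp_v=w(A)$. Thus the probability that no $v\in D$ with $\eta(v)\in\mathcal K$ crosses $A$ is at most $\prod_v(1-p_v)\le e^{-w(A)}$.

Crossing $A$ and crossing $A^c$ are the same, so we sum over unordered cuts of the weighted graph. List their weights as $w_1\le w_2\le\cdots$ and let $\lambda=w_1\ge k/256$. Lemma 6 with $\alpha=w_j/\lambda$ (on at most $n$ vertices) gives $j\le n^{3w_j/\lambda}$, that is, $w_j\ge\lambda\ln j/(3\ln n)$. Using $w_j\ge\lambda$ and $\lambda\ge12\ln n$,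
$$\sum_je^{-w_j}\le e^{-\lambda/2}\sum_je^{-w_j/2}\le e^{-\lambda/2}\sum_jj^{-\lambda/(6\ln n)}\le e^{-\lambda/2}\sum_jj^{-2}\le2e^{-\lambda/2}\le2e^{-k/512}.$$
Finally $n^8e^{-k/32}+2e^{-k/512}\le n^9e^{-k/512}$, which is (3).

**Step 2.** *The purpose is to go from disconnection to the number of crossing heads.* Given $(\eta,D)$, suppose there is a cut $A$ crossed by $E_h^D$ only for $h$ in a set $H$ with $|H|<k/1024$. Since $\mathcal K$ is independent of $(\eta,D)$, we have $P(\mathcal K\cap H=\emptyset)=(1-\pi)^{|H|}\ge4^{-k/1024}$, and in that event $\{E_h^D\}_{h\in\mathcal K}$ is disconnected. So by (3)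
$$P_{\eta,D}\Big(\exists A:\#\{h:E_h^D\text{ crosses }A\}<\frac k{1024}\Big)\le4^{k/1024}n^9e^{-k/512}\le n^9e^{-k/2000},$$
because $\frac1{512}-\frac{2\ln2}{1024}>\frac{0.61}{1024}>\frac1{2000}$. Some fixed $\eta$ does at least as well as the average. $\square$

**Choice of the partners.** From now on
$$d=\frac1{4(1-2q)}\in\Big[\frac14,\frac12\Big].$$
For every good $B$ fix a map $a$ and a partner function $\eta$ as in Lemma 7 (if $N=1$, take $\eta\equiv\bot$). For class $i$ let $\eta_i,a_i,L_i$ be the objects $\eta,a,L$ for $B=S_i^0$, and extend $\eta_i$ to $V$ by $\eta_i(v)=\bot$ for $v\in S_i^0$. If $S_i^0$ is not good, let $\eta_i\equiv\bot$. Thus *$\eta_i$ is a function of $S_i^0$ alone*; it is fixed before any head is revealed.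

## Tails across every cut of a class

Now the actual random roles enter. For one class, some cuts of the block set are already repaired by base and head vertices. We show that every other cut is crossed by many tails.

**Definition (strongly crossed).** Let $S_i^0$ be good. A cut $A$ of the block set of class $i$ is *strongly crossed* if some $h\in S_i^+$ splits $A$, or some $v\in S_i^+$ with $\eta_i(v)\in S_i^+$ crosses $A$.

In the running example, with $B=S_i^0$ and the $\eta$ chosen there for illustration, $\{P\}$ is strongly crossed if $x_3$ is head $i$, or if $x_5$ and $y_5$ both are.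

**Lemma 8.** Condition on $S_i^0=B$ with $B$ good. With probability at least $1-n^{-80}$, every cut $A$ that is not strongly crossed is crossed by at least $m$ vertices $v\in T$ with $\eta_i(v)\in S_i^+$.

*Proof.* If $N=1$ there is nothing to prove, so let $N\ge2$.

**Step 1: a set $D$ independent of the heads.** *The purpose is to bring the situation into the form of Lemma 7.* Given $S_i^0=B$, the roles on $U$ are independent, and each vertex of $U$ is in $S_i^+$ with probability $q/(1-q)\ge q$. Define $D\subseteq U$ with fresh independent coins: a vertex of $S_i^+$ joins $D$ with probability $d$, a vertex of $T$ with probability $\frac12$, other vertices never. A vertex outside $S_i^0\cup S_i^+$ is in $T$ with probability $\frac{1/2}{1-2q}=2d$, hence in $D$ with probability $d$. So $D$ is independent of $S_i^+$, and it contains each vertex of $U$ independently with probability $d$.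

**Step 2: failure makes disconnection likely.** *The purpose is to apply the device once more.* Let $Q$ be the event that $\{E_h^D\}_{h\in S_i^+}$ is disconnected. If the conclusion of the lemma fails, take a violating cut $A$, chosen by a fixed rule as a function of the roles. No $h\in S_i^+$ splits $A$. Among the vertices $v$ with $\eta_i(v)\in S_i^+$ that cross $A$, none is in $S_i^+$ (otherwise $A$ would be strongly crossed), fewer than $m$ are in $T$, and the others are never in $D$. Given the roles, none of them is in $D$ with probability at least $2^{-m}$, and then no $E_h^D$ with $h\in S_i^+$ crosses $A$, so $Q$ occurs. Hence $P(\text{failure})\le2^mP(Q)$.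

**Step 3: $Q$ is unlikely.** *The purpose is to bound $P(Q)$ with Lemmas 7 and 4.* By Lemma 7, except with probability at most $n^9e^{-k/2000}$, the set $D$ is such that each cut is crossed by $E_h^D$ for at least $k/1024$ vertices $h$. Fix such a $D$. Consider $\rho$ independent rounds, in each of which every $h\in U$ contributes $E_h^D$ independently with probability $q/\rho$. For each cut, the probability that nothing crosses it in a given round is at most $(1-q/\rho)^{k/1024}\le e^{-qk/(1024\rho)}$. So by Lemma 4 the union of the rounds is disconnected with probability at most $8^{\rho/2}e^{-qk/2048}$. The union includes each $h$ independently with probability at most $q$, so the set of included vertices can be coupled to lie inside $S_i^+$, and additional hyperedges cannot disconnect. With (2),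
$$P(Q\mid D)\le8^{\rho/2}e^{-qk/2048}\le n^{8-128}=n^{-120}.$$
Altogether, since $k/2000\ge500\ln n$,
$$P(\text{failure})\le n^{30}\big(n^9e^{-k/2000}+n^{-120}\big)\le n^{-80}.\qquad\square$$

## Distributing the tails by matroid union

**Step 1: a good outcome.** *The purpose is to fix the random roles.* With positive probability all of the following hold.

* **(a)** Every $S_i^0$ is good.
* **(b)** The conclusion of Lemma 8 holds for all $i$ with $S_i^0$ good.
* **(c)** For every vertex $v$, $\ell(v):=\#\{i:\eta_i(v)\in S_i^+\}\le m/2$.

For (a): every vertex has at least $k$ neighbors, so (a) fails with probability at most $nt(1-q)^k\le n^2e^{-kq}\le n^{-100}$. For (b): by Lemma 8 it fails with probability at most $t\,n^{-80}\le n^{-79}$.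

For (c): condition on all $S_j^0$, $1\le j\le t$. This determines all $\eta_i$, and it is here that the early choice of partners matters. The vertices that are not bases have independent roles, and each is head $i$ with probability $\frac q{1-tq}=\frac43q$, since $tq=\frac14$. Fix $v$. For a vertex $h$ let $X_h=1$ if $h\in S_i^+$ for some $i$ with $\eta_i(v)=h$, and $X_h=0$ otherwise. As $h$ lies in at most one $S_i^+$, we have $\ell(v)=\sum_hX_h$. Each $X_h$ depends only on the role of $h$, so the $X_h$ are independent, and their total mean is at most $t\cdot\frac43q=\frac13$. Since $\ln n>13$, we have $m\ge40\cdot14=560$, so $\frac{3m}{2e}>e^5$. By Chernoff's bound,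
$$P\big(\ell(v)>m/2\big)\le\Big(\frac{2e}{3m}\Big)^{m/2}\le e^{-5\cdot20\ln n}\le n^{-50}.$$
Summing over $v$, (c) fails with probability at most $n^{-49}$. The three failure probabilities add up to less than $1$. Fix an outcome satisfying (a)–(c).

**Step 2: one multigraph per class.** *The purpose is to express the connection of class $i$ as a spanning tree problem.* Let $\mathcal A_i^+$ be the set of components of $G[S_i^0\cup S_i^+]$. Each contains a block of $G[S_i^0]$, because every vertex of $S_i^+$ has a neighbor in $S_i^0$. Let $T_i=\{v\in T:\eta_i(v)\in S_i^+\}$. Let $\Gamma_i$ be the multigraph on $\mathcal A_i^+$ in which each $v\in T_i$ is an edge, joining the component containing the block $a_i(v)$ to the component containing $\eta_i(v)$ (a loop if they coincide).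

**Step 3: every cut of $\Gamma_i$ has at least $m$ edges.** *The purpose is to turn Lemma 8 into edge-connectivity.* A bipartition of $\mathcal A_i^+$ into two nonempty parts induces a cut $A$ of the block set of class $i$. This $A$ is not strongly crossed. Indeed, if $h\in S_i^+$, the blocks in $L_i(h)$ lie in one component of $G[S_i^0\cup S_i^+]$, that of $h$, so $h$ does not split $A$. If $v,\eta_i(v)\in S_i^+$, then since $v\eta_i(v)\in E(G)$, the block $a_i(v)$ and the blocks of $L_i(\eta_i(v))$ lie in one component, so $v$ does not cross $A$. By (b), at least $m$ vertices $v\in T_i$ cross $A$. Each of them is an edge of $\Gamma_i$ between the two parts, because $\eta_i(v)$ lies in the component containing the blocks of $L_i(\eta_i(v))$. In particular $\Gamma_i$ is connected.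

**Step 4: disjoint spanning trees.** *The purpose is to check the condition of the matroid union theorem.* Let $M_i$ be the graphic matroid of $\Gamma_i$ extended to the ground set $T$, with the elements outside $T_i$ being loops, and let $r_i$ be its rank function. For $X\subseteq T$ let $\kappa_i$ be the number of components of $\Gamma_i\setminus X$. Then $r_i(T)=|\mathcal A_i^+|-1$ and $r_i(T\setminus X)=|\mathcal A_i^+|-\kappa_i$, so the difference is $\kappa_i-1$. If $\kappa_i\ge2$, each component of $\Gamma_i\setminus X$ has at least $m$ edges of $\Gamma_i$ leaving it, all of them in $X\cap T_i$, and each edge is counted at most twice; so $\kappa_im\le2|X\cap T_i|$. In all cases $\kappa_i-1\le\frac2m|X\cap T_i|$. By (c),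
$$\sum_i\big(r_i(T)-r_i(T\setminus X)\big)\le\frac2m\sum_i|X\cap T_i|=\frac2m\sum_{v\in X}\ell(v)\le|X|.$$
So $|X|+\sum_ir_i(T\setminus X)\ge\sum_ir_i(T)$ for all $X\subseteq T$. By matroid union there are independent sets $R_i$ of $M_i$ with $|R_1\cup\dots\cup R_t|\ge\sum_ir_i(T)$. Since $|R_i|\le r_i(T)$, the $R_i$ are pairwise disjoint and each $R_i$ is a basis of $M_i$.

**Step 5: the CDSs.** *The purpose is to verify the result.* Let $C_i=S_i^0\cup S_i^+\cup R_i$ for $1\le i\le t$. These sets are pairwise disjoint. $C_i$ is dominating, because $S_i^0$ is good. $R_i$ is the edge set of a spanning tree of $\Gamma_i$, and each $v\in R_i$ is adjacent in $G$ to a vertex of the block $a_i(v)\subseteq S_i^0$ and to $\eta_i(v)\in S_i^+$, that is, to both end-components of its edge. (If $R_i=\emptyset$, then $|\mathcal A_i^+|=1$.) So $G[C_i]$ is connected. Thus $C_1,\dots,C_t$ are $t=\lfloor k/(2^{20}\ln n)\rfloor$ pairwise disjoint CDSs, and Theorem 1 is proved. $\blacksquare$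

## Random leaf neighborhoods and the upper bound

*Proof of Theorem 2.* **Step 1: lower bound.** *The purpose is to read it off from Theorem 1.* We have
$$F(n,k)\ge\max\Big\{1,\frac k{2^{21}\ln n}\Big\}\ge\frac12\Big(1+\frac k{2^{21}\ln n}\Big)\ge2^{-22}\Big(1+\frac k{\ln n}\Big).$$

**Step 2: reductions.** *The purpose is to restrict to large $n$ and to $k$ of order at least $\ln n$.* Put $\beta=\varepsilon/12$ and $C'_\varepsilon=3/(\varepsilon\ln(1/\beta))$. Since $F(n,k)\le n$, it suffices to treat $n\ge n_\varepsilon$, where $n_\varepsilon\ge3$ is so large that all $n\ge n_\varepsilon$ satisfy $\varepsilon n\ge6$, $\ln n\ge2\ln(1/\beta)$, $\lceil C'_\varepsilon\ln n\rceil\le(1-\varepsilon)n$ and $(\ln n)^2<\varepsilon\sqrt n/2$. A $k'$-connected graph is $k$-connected for $k\le k'$, so $F(n,\cdot)$ is nondecreasing. For $k\ge C'_\varepsilon\ln n$ we shall prove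
$$F(n,k)\le8\ln(1/\beta)\,\frac k{\ln n}. \tag{4}$$
For smaller $k$, (4) with $k'=\lceil C'_\varepsilon\ln n\rceil\le(C'_\varepsilon+1)\ln n$ gives $F(n,k)\le F(n,k')\le8\ln(1/\beta)(C'_\varepsilon+1)$, a constant depending on $\varepsilon$ only.

**Step 3: the graph.** *The purpose is to randomize the hand-made example with a single CDS.* Let $n\ge n_\varepsilon$ and $C'_\varepsilon\ln n\le k\le(1-\varepsilon)n$. Let $a=\min(k,\lfloor\varepsilon n/2\rfloor)$ and $\tau=k+a$. Then $\tau\le2k$ and $n-\tau\ge n-(1-\varepsilon)n-\varepsilon n/2=\varepsilon n/2$. Moreover $a\ge\varepsilon k/3$: this is clear if $a=k$, and otherwise $a=\lfloor\varepsilon n/2\rfloor\ge\varepsilon n/3\ge\varepsilon k/3$ because $\varepsilon n\ge6$. Let $G$ consist of a clique on a set $W$ with $|W|=\tau$ and an independent set of $n-\tau$ leaves, each joined to an independent uniformly random $k$-subset of $W$. It has more than $k$ vertices. After deleting fewer than $k$ vertices, some of $W$ remains, it is a clique, and each remaining leaf still has a neighbor in it. So $G$ is $k$-connected.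

**Step 4: small subsets of $W$ miss a leaf neighborhood.** *The purpose is to show that CDSs are large on $W$.* Let $s=\lfloor\ln n/(2\ln(1/\beta))\rfloor$. Then $s\ge1$, and $s\le a/2$ because $a\ge\varepsilon k/3\ge\varepsilon C'_\varepsilon\ln n/3=\ln n/\ln(1/\beta)$. A fixed $s$-set in $W$ is disjoint from a given leaf's neighborhood with probability
$$\frac{\binom{a}{s}}{\binom{\tau}{s}}=\prod_{j<s}\frac{a-j}{\tau-j}\ge\Big(\frac a{2\tau}\Big)^s\ge\beta^s\ge n^{-1/2},$$
where we used $j<s\le a/2$ and $\frac a{2\tau}\ge\frac{\varepsilon k/3}{4k}=\beta$. The leaves are independent, so the $s$-set meets all leaf neighborhoods with probability at most $(1-n^{-1/2})^{\varepsilon n/2}\le e^{-\varepsilon\sqrt n/2}$. There are at most $n^s\le e^{(\ln n)^2}$ such sets, and $(\ln n)^2<\varepsilon\sqrt n/2$. Hence for some choice of $G$ no $s$-subset of $W$ meets all leaf neighborhoods, and then no subset of size at most $s$ does either, since it could be enlarged to one of size $s$.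

**Step 5: counting.** *The purpose is to deduce* (4). Let $D$ be a CDS of this $G$. Each leaf $x\notin D$ has a neighbor in $D$, and it lies in $W$. A leaf $x\in D$ also has a neighbor in $D\cap W$: if $|D|\ge2$, by connectivity of $G[D]$; and $D=\{x\}$ is impossible, because it does not dominate the other leaves, of which there is at least one since $\varepsilon n/2\ge3$. So $D\cap W$ meets all leaf neighborhoods, and $|D\cap W|>s$. Hence there are at most $\tau/s\le2k/s$ disjoint CDSs. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, $s\ge\ln n/(4\ln(1/\beta))$, and $2k/s\le8\ln(1/\beta)\,k/\ln n$. This is (4). $\blacksquare$
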